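
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Smooth hypersurface models of motivic spheres}


\begin{abstract}
For all $m,n\ge1$ and over every base ring $k$ we give an explicit smooth affine hypersurface in
$\mathbb A^{2m+n+1}_k$ that is $\mathbb A^1$-equivalent to the motivic sphere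
$S^m_s\wedge\mathbb G_m^{\wedge(m+n)}$. This disproves a conjecture posed in a paper of Asok, Doran and Fasel, according to
which $S^i_s\wedge\mathbb G_m^{\wedge j}$ never has the $\mathbb A^1$-homotopy type of a smooth scheme when $i<j-1$. The
conjecture does hold for $i=0$. Together with the known non-existence result for $i>j$, we obtain that
$S^i_s\wedge\mathbb G_m^{\wedge j}$ has the $\mathbb A^1$-homotopy type of a smooth scheme exactly when $1\le i\le j$, or
$i=0$ and $j\le1$.
\end{abstract}

\section{Introduction}

\subsection{The question}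

Throughout, a \emph{base ring} $k$ is a nonzero commutative ring that is Noetherian of finite Krull dimension. We work in
the $\mathbb A^1$-homotopy category over $k$ of Morel and Voevodsky \cite{MV}. It contains two different circles: the
simplicial circle $S^1_s$ and the multiplicative group $\mathbb G_m$, pointed by $1$. Their smash products are the motivic
spheres
\[
S^i_s\wedge\mathbb G_m^{\wedge j},\qquad i,j\in\mathbb N=\{0,1,2,\dots\},
\]
where $S^i_s$ is the simplicial $i$-sphere and $\mathbb G_m^{\wedge0}=S^0$. A pointed space \emph{has the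
$\mathbb A^1$-homotopy type of a smooth $k$-scheme} if it is isomorphic in the $\mathbb A^1$-homotopy category to (the space
represented by) a smooth $k$-scheme. A smash product is a quotient of sheaves and is not a scheme on the face of it, so one
may ask which motivic spheres nevertheless have the homotopy type of a smooth scheme.

The simplest examples are $S^0=\operatorname{Spec}k\sqcup\operatorname{Spec}k$ and $\mathbb G_m$ itself. The projective
line is two affine lines glued along $\mathbb G_m$, and it is $S^1_s\wedge\mathbb G_m$. Punctured affine space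
$\mathbb A^{n}\setminus0$ is $S^{n-1}_s\wedge\mathbb G_m^{\wedge n}$ (a proof for $n\ge2$ is in Remark~\ref{rem:classical}), and
certain quadrics give $S^m_s\wedge\mathbb G_m^{\wedge m}$ (Section~\ref{sec:diagonal}). All these lie on the two adjacent
diagonals $i=j$ and $i=j-1$. On one side of these diagonals nothing is left to find: it is known that
\begin{equation}\label{eq:known}
\text{if } i>j\ge0, \text{ then } S^i_s\wedge\mathbb G_m^{\wedge j}
\text{ does not have the } \mathbb A^1\text{-homotopy type of a smooth } k\text{-scheme.}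
\end{equation}
The following conjecture, posed in \cite{ADF}, says that nothing is to be found on the other side either.

\begin{conjecture}\label{conj}
If $k$ is a base ring and $i,j\in\mathbb N$ satisfy $i<j-1$, then $S^i_s\wedge\mathbb G_m^{\wedge j}$ does not have the
$\mathbb A^1$-homotopy type of a smooth $k$-scheme.
\end{conjecture}

\subsection{Results}

Define polynomials with integer coefficients by
\begin{equation}\label{eq:gn}
g_1=x(1+y_1)-1,\qquad g_{n+1}=y_{n+1}\,g_n-y_n\in\mathbb Z[x,y_1,\dots,y_{n+1}]\quad(n\ge1),
\end{equation}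
and put
\[
Z_n=\{g_n=0\}\subset\mathbb A^{n+1}_k,\qquad
X_{m,n}=\{u_1v_1+\dots+u_mv_m=g_n(x,y_1,\dots,y_n)\}\subset\mathbb A^{2m+n+1}_k .
\]

\begin{theorem}\label{thm:A}
Let $k$ be any base ring. For all $m,n\ge1$ the scheme $X_{m,n}$ is smooth and affine over $k$, and there is a pointed
$\mathbb A^1$-equivalence
\[
X_{m,n}\simeq S^m_s\wedge\mathbb G_m^{\wedge(m+n)} .
\]
Hence $S^i_s\wedge\mathbb G_m^{\wedge j}$ has the $\mathbb A^1$-homotopy type of a smooth affine $k$-scheme whenever
$j>i\ge1$.
\end{theorem}

The smallest case that contradicts Conjecture~\ref{conj} is $m=1$, $n=2$, where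
\begin{equation}\label{eq:X12}
X_{1,2}=\{uv=y_2(x+xy_1-1)-y_1\}\subset\mathbb A^5_k,\qquad X_{1,2}\simeq S^1_s\wedge\mathbb G_m^{\wedge3}.
\end{equation}

\begin{theorem}\label{thm:B}
Let $k$ be any base ring and $i,j\in\mathbb N$. Then $S^i_s\wedge\mathbb G_m^{\wedge j}$ has the $\mathbb A^1$-homotopy type
of a smooth $k$-scheme if and only if $1\le i\le j$, or $i=0$ and $j\in\{0,1\}$.
\end{theorem}

Theorem~\ref{thm:B} uses the known result \eqref{eq:known} for $i>j$; Theorem~\ref{thm:A} does not. The two theorems decide
Conjecture~\ref{conj} for every pair.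

\begin{corollary}
Over every base ring, Conjecture~\ref{conj} fails for all pairs $(i,j)$ with $1\le i<j-1$ and holds for all pairs with
$i=0$, $j\ge2$.
\end{corollary}

\subsection{The idea, on a surface}\label{sec:idea}

Let $T=\mathbb A^1/(\mathbb A^1\setminus0)\simeq S^1_s\wedge\mathbb G_m$. The main tool is purity for a smooth divisor
$Z=\{f=0\}$ in a smooth scheme $Y$: one has $Y/(Y\setminus Z)\simeq Z_+\wedge T$, compatibly with suitable maps
(Lemma~\ref{lem:purity}).

The curve $H=Z_1=\{x(1+y_1)=1\}$ in the plane is a copy of $\mathbb G_m$, and $c=(1,0)$ is the only point of $H$ with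
$y_1=0$. Consider the surface
\[
Z_2=\{\,y_2\cdot(x(1+y_1)-1)=y_1\,\}\subset\mathbb A^3
\]
and its projection to the $(x,y_1)$-plane. Where $g_1=x(1+y_1)-1$ is invertible, $y_2$ is determined, so the projection is an
isomorphism off $H$. Over $H$ the equation becomes $y_1=0$, so the fiber is empty except over $c$, where it is a line $L$. In
short: \emph{remove $H$ from the plane and glue in a line over one point of $H$} (Figure~\ref{fig}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[->,gray] (-2.8,0)--(2.9,0) node[right,black]{$x$};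
\draw[->,gray] (0,-2.8)--(0,2.9) node[above,black]{$y$};
\draw[thick,dashed] plot[domain=0.37:2.7,samples=60] (\x,{1/\x});
\draw[thick,dashed] plot[domain=-2.7:-0.37,samples=60] (\x,{1/\x});
\fill (1,1) circle (2.2pt) node[above right]{$c$};
\node at (2.1,2.1) {$g_1>0$};
\node at (-0.8,0.7) {$g_1<0$};
\node at (-2.1,-2.1) {$g_1>0$};
\node at (2.75,0.65) {$H$};
\end{tikzpicture}
\caption{The real points of the surface $Z_2=\{y_2g_1=y_1\}$, where $g_1=x(1+y_1)-1$, projected to the plane with coordinates
$x$ and $y=1+y_1$. Off the hyperbola $H=\{g_1=0\}$ (dashed) the projection is bijective. Over $H$ the fiber is empty, except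
over the point $c$, which is $(1,1)$ in these coordinates, where it is a line. This line joins the two regions adjacent to the
right branch, and the third region stays separate. So $Z_2(\mathbb R)$ has two connected components.}
\label{fig}
\end{figure}

Compare $Z_2$ with the plane. Since $Z_2\setminus L\cong\mathbb A^2\setminus H$, the homotopy cofiber of $Z_2\to\mathbb A^2$ is
that of
\[
Z_2/(Z_2\setminus L)\simeq L_+\wedge T\ \longrightarrow\ \mathbb A^2/(\mathbb A^2\setminus H)\simeq H_+\wedge T,
\]
and this map is induced by $L\to\{c\}\subset H$. As $L$ is contractible, the cofiber is that of $S^0\wedge T\to H_+\wedge T$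
given by $c$, namely $(H,c)\wedge T\cong\mathbb G_m\wedge T\simeq S^1_s\wedge\mathbb G_m^{\wedge2}$. On the other hand
$\mathbb A^2$ is contractible, so the cofiber of $Z_2\to\mathbb A^2$ is the suspension of $Z_2$. Therefore
\[
S^1_s\wedge Z_2\simeq S^1_s\wedge\mathbb G_m^{\wedge2}.
\]
So $Z_2$ looks like $\mathbb G_m^{\wedge2}$ after one simplicial suspension, and the suspension cannot be dropped: by
Theorem~\ref{thm:B} no smooth scheme is equivalent to $\mathbb G_m^{\wedge2}$. It remains to find a smooth scheme that realizes
a suspension of $Z_2$. The hypersurface $\{uv=g_2\}$ realizes $T\wedge Z_2$ (Lemma~\ref{lem:P1}), and since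
$T\simeq\mathbb G_m\wedge S^1_s$ we get
\[
\{uv=g_2\}\simeq\mathbb G_m\wedge(S^1_s\wedge Z_2)\simeq S^1_s\wedge\mathbb G_m^{\wedge3},
\]
which is \eqref{eq:X12}.

The general case iterates the two constructions. The first, $\{g=0\}\mapsto\{wg=h\}$, smashes with $\mathbb G_m$ after a
suspension; we apply it $n-1$ times, starting from $\mathbb G_m$. The second, $\{f=0\}\mapsto\{uv=f\}$, smashes with $T$; we
apply it $m\ge1$ times. The first $T$ supplies the suspension that the first construction requires, which is why the method
reaches every pair with $j>i\ge1$ but no pair with $i=0$ and $j\ge2$.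

Section~\ref{sec:conv} fixes conventions, Section~\ref{sec:purity} proves purity, Section~\ref{sec:two} gives the two
constructions, and Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Sections~\ref{sec:diagonal} and~\ref{sec:zero} treat the
cases $i=j$ and $i=0$ and complete Theorem~\ref{thm:B}.

\section{Conventions}\label{sec:conv}

\subsection{Spaces}
Smooth schemes are separated and of finite type over $k$; they form the category $Sm/k$. A \emph{space} is a simplicial
Nisnevich sheaf on $Sm/k$. Spaces carry the $\mathbb A^1$-model structure of \cite{MV}, whose homotopy category is denoted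
$\mathcal H(k)$. ``Equivalence'' and $\simeq$ mean $\mathbb A^1$-weak equivalence. Write $\mathrm{pt}=\operatorname{Spec}k$; it
is the final object, and a space is \emph{contractible} if it is equivalent to $\mathrm{pt}$. For a space $V$ let $V_+$ be $V$
with a disjoint base point added. We use the following standard facts.
\begin{itemize}
\item[(F1)] Cofibrations are the monomorphisms, and the model structure is left proper. Hence a pushout along a monomorphism
is a homotopy pushout.
\item[(F2)] Products and smash products preserve equivalences and homotopy pushouts. In particular $V\times\mathbb A^1\to V$ is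
an equivalence.
\item[(F3)] An \emph{elementary distinguished square} consists of an open $U\subset V$ and an \'etale $p:V'\to V$ that is an
isomorphism over $V\setminus U$ (with its reduced structure); put $U'=p^{-1}(U)$. Such a square is a pushout of sheaves
\cite[\S3.1]{MV}, so $V'/U'\cong V/U$. In particular an open cover $V=V_1\cup V_2$ exhibits $V$ as the pushout, and by (F1)
the homotopy pushout, of $V_1\leftarrow V_1\cap V_2\to V_2$.
\item[(F4)] A Zariski-locally trivial bundle with fiber $\mathbb A^r$ is an equivalence onto its base: glue by (F3), inducting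
on the number of trivializing opens.
\end{itemize}

\subsection{Cofibers}
For a map of spaces $A\to B$ let $\mathrm{cof}(A\to B)$ be the homotopy pushout of $B\leftarrow A\to\mathrm{pt}$, pointed by
the image of $\mathrm{pt}$. It is $B/A$ if $A\to B$ is a monomorphism. It is also the pointed homotopy cofiber of
$A_+\to B_+$, and the pointed homotopy cofiber of $A\to B$ if this is a pointed map. Homotopy pushouts commute with each other.
So for a commutative square with rows $A\to B$, $A'\to B'$ and vertical maps $A\to A'$, $B\to B'$,
\begin{equation}\label{eq:total}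
\mathrm{cof}\big(\mathrm{cof}(A\to A')\to\mathrm{cof}(B\to B')\big)\simeq
\mathrm{cof}\big(\mathrm{cof}(A\to B)\to\mathrm{cof}(A'\to B')\big),
\end{equation}
naturally, as pointed spaces: both sides are the \emph{total cofiber} of the square. Both constructions of
Section~\ref{sec:two} are analyzed by computing one total cofiber in these two ways.

As a first use, let $w$ be a $k$-point of $W$ and apply \eqref{eq:total} to the square with top row
$\mathrm{pt}\xrightarrow{w}W$ and bottom row $\mathrm{pt}=\mathrm{pt}$. The left side is
$\mathrm{cof}(\mathrm{pt}\to\mathrm{cof}(W\to\mathrm{pt}))\simeq\mathrm{cof}(W\to\mathrm{pt})$, the right side is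
$\mathrm{cof}((W,w)\to\mathrm{pt})\simeq S^1_s\wedge(W,w)$. Thus
\begin{equation}\label{eq:susp}
S^1_s\wedge(W,w)\simeq\mathrm{cof}(W\to\mathrm{pt}),
\end{equation}
and, up to pointed equivalence, $S^1_s\wedge W$ does not depend on the base point. Since $\mathbb A^1$ is contractible,
\eqref{eq:susp} also gives
$T=\mathrm{cof}(\mathbb A^1\setminus0\to\mathbb A^1)\simeq S^1_s\wedge\mathbb G_m$ as pointed spaces.

\subsection{Pairs}

\begin{definition}
A \emph{pair} $(Y,f)$ is a smooth $k$-scheme $Y$ with a function $f:Y\to\mathbb A^1_k$ that is smooth at all points of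
$Z:=f^{-1}(0)$. Then $Z$ is smooth over $k$. A \emph{map of pairs} $(Y_1,f_1)\to(Y_2,f_2)$ is a $k$-morphism $h:Y_1\to Y_2$
with $f_2h=f_1$.
\end{definition}

To recognize pairs we use the Jacobian criterion \cite[17.11.1]{EGA}: a map $\mathbb A^N_k\to\mathbb A^r_k$ given by
polynomials is smooth at a point $p$ if and only if its Jacobian matrix at $p$ has rank $r$ over the residue field of $p$.

\section{Purity for principal divisors}\label{sec:purity}

Purity identifies $Y/(Y\setminus Z)$ with the Thom space of the normal bundle of $Z$. Here $Z=\{f=0\}$ and $f$ trivializes that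
bundle. In both constructions below we must know not only these quotients but the \emph{maps} between them, so we prove the
statement in a form that is natural for maps of pairs.

\begin{lemma}\label{lem:purity}
For pairs $(Y,f)$ with $Z=f^{-1}(0)$ there is a zigzag of pointed equivalences, natural for maps of pairs, between
$Y/(Y\setminus Z)$ and $Z_+\wedge T$.
\end{lemma}

\begin{proof}
We deform $f$ to a product coordinate. Let
\[
D=D(Y,f)=\{(y,t,w):tw=f(y)\}\subset Y\times\mathbb A^2 ,
\]
the fiber product of $f:Y\to\mathbb A^1$ with the map $\mathbb A^2\to\mathbb A^1$, $(t,w)\mapsto tw$. The latter map is smooth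
away from the origin, so $D$ is smooth over $Y$ where $(t,w)\ne(0,0)$. Where $(t,w)=(0,0)$ we have $f(y)=0$, so $f$ is smooth
at $y$ and $D\to\mathbb A^2$ is smooth there. Hence $D$ is smooth over $k$. Let
\[
E=\{w=0\}=Z\times\mathbb A^1_t\subset D,\qquad N=\{t=0\}=Z\times\mathbb A^1_w\subset D,
\]
let $i_0:N\to D$ be the inclusion, and let $i_1:Y\to D$ be $y\mapsto(y,1,f(y))$. Then $i_1^{-1}(E)=Z$ and
$i_0^{-1}(E)=Z\times0$, so we obtain
\begin{equation}\label{eq:zigzag}
Y/(Y\setminus Z)\xrightarrow{\ i_1\ }D/(D\setminus E)\xleftarrow{\ i_0\ }N/(N\setminus Z\times0)=Z_+\wedge T .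
\end{equation}
A map of pairs $h:(Y_1,f_1)\to(Y_2,f_2)$ induces $(y,t,w)\mapsto(h(y),t,w)$ on $D$ and $(z,w)\mapsto(h(z),w)$ on $N$, so
\eqref{eq:zigzag} is natural. Call $(Y,f)$ \emph{good} if both maps in \eqref{eq:zigzag} are equivalences. We show that every
pair is good.

\smallskip
\emph{(a) $(\mathbb A^1\times Z,\mathrm{pr}_1)$ is good for every smooth $Z$.} Eliminating the first coordinate gives
$D\cong Z\times\mathbb A^2_{t,w}$, so $D/(D\setminus E)=(Z\times\mathbb A^1_t)_+\wedge T$. The maps $i_1$ and $i_0$ are the
smash products with $T$ of the inclusions of $Z_+$ at $t=1$ and $t=0$, which are equivalences.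

\smallskip
\emph{(b) Let $p:Y'\to Y$ be \'etale with $p^{-1}(Z)\to Z$ an isomorphism, and $f'=fp$. Then $(Y',f')$ is good if and only if
$(Y,f)$ is.} The map $D'=D\times_YY'\to D$ is \'etale, the preimage $p^{-1}(Z)\times\mathbb A^1_t$ of $E$ maps isomorphically to
$E$, and $N'\cong N$. By (F3), $p$ induces isomorphisms on all three quotients in \eqref{eq:zigzag}.

\smallskip
\emph{(c) If $Y=Y_1\cup Y_2$ is an open cover and $Y_1$, $Y_2$, $Y_1\cap Y_2$ are good, then $Y$ is good.} Each of $Y$,
$Y\setminus Z$, $D$, $D\setminus E$, $N$, $N\setminus Z\times0$ is covered by the corresponding opens for $Y_1$ and $Y_2$, whose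
intersection is the one for $Y_1\cap Y_2$. By (F3) these are homotopy pushout squares, and cofibers of maps between homotopy
pushout squares again form homotopy pushout squares. So each quotient for $Y$ is the homotopy pushout of those for $Y_1$, $Y_2$
and $Y_1\cap Y_2$.

\smallskip
\emph{(d) If there is an \'etale map $\varphi=(f,x):Y\to\mathbb A^1\times\mathbb A^{d-1}$, then $(Y,f)$ is good.} We compare $Y$
with $\mathbb A^1\times Z$. Base change of $\varphi$ to $0\times\mathbb A^{d-1}$ shows that $Z\to\mathbb A^{d-1}$ is \'etale. Let
\[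
Y''=Y\times_{\mathbb A^1\times\mathbb A^{d-1}}(\mathbb A^1\times Z).
\]
It is \'etale over $Y$ and over $\mathbb A^1\times Z$, and the pullbacks of $f$ and of $\mathrm{pr}_1$ to $Y''$ agree. Their zero
locus is $Z\times_{\mathbb A^{d-1}}Z$, in which the diagonal is open because $Z\to\mathbb A^{d-1}$ is \'etale. Remove from $Y''$
the closed complement of the diagonal in $Z\times_{\mathbb A^{d-1}}Z$ and call the result $Y'$. Its zero locus is the diagonal,
which maps isomorphically to $Z\subset Y$ and to $0\times Z$. So both $Y'\to Y$ and $Y'\to\mathbb A^1\times Z$ are as in (b), and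
$Y$ is good by (a) and (b).

\smallskip
\emph{General case.} By (b), applied to an open inclusion, we may replace $Y$ by the open locus where $f$ is smooth. A smooth
morphism to $\mathbb A^1$ factors locally as an \'etale map to $\mathbb A^1\times\mathbb A^{d-1}$ followed by the projection, so
$Y$ is covered by finitely many opens $Y_1,\dots,Y_r$ as in (d), and the property in (d) passes to opens. Induct on $r$: the
opens $Y_1\cup\dots\cup Y_{r-1}$, $Y_r$ and their intersection, which is covered by the $r-1$ opens $Y_l\cap Y_r$, are good, so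
$Y$ is good by (c).
\end{proof}

\section{Two constructions with hypersurfaces}\label{sec:two}

Let $Z=\{f=0\}$ be a smooth divisor in a contractible smooth scheme. We construct two new smooth schemes from it.

\subsection{The hypersurface $uv=f$}

The open set $\{u\ne0\}$ of $X=\{uv=f\}$ is $Y\times\mathbb G_m$, which is equivalent to $\mathbb G_m$ when $Y$ is contractible;
the complement $\{u=0\}$ is $Z\times\mathbb A^1_v$. To isolate the contribution of $Z$ we compare $X$ with a plane inside it on
which $u$ is one of the two coordinates. Such a plane exists once $f$ has a section.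

\begin{lemma}\label{lem:P1}
Let $(Y,f)$ be a pair with $Y$ contractible, let $Z=f^{-1}(0)$, and let $s:\mathbb A^1\to Y$ satisfy $fs=\mathrm{id}$. Then
$X=\{uv=f(y)\}\subset Y\times\mathbb A^2$ is smooth, and as pointed spaces
\[
(X,(s(0),0,0))\simeq T\wedge(Z,s(0)).
\]
\end{lemma}

\begin{proof}
$X$ is the scheme $D(Y,f)$ of Lemma~\ref{lem:purity}, which was shown there to be smooth. The map $X\to\mathbb A^2_{u,v}$ is a base
change of $f$, hence smooth at points over $Z$, and so along $\{u=0\}=Z\times\mathbb A^1_v$. Composing with the coordinate $u$ of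
$\mathbb A^2$ shows that $u:X\to\mathbb A^1$ is smooth along $\{u=0\}$, so $(X,u)$ is a pair. Let
$U=\{u\ne0\}\cong Y\times\mathbb G_m$.

The map
\[
\iota:\mathbb A^2\to X,\qquad(u,v)\mapsto(s(uv),u,v),
\]
lands in $X$ because $f(s(uv))=uv$. It is a section of $X\to\mathbb A^2$, hence a monomorphism, and it is a map of pairs
$(\mathbb A^2,u)\to(X,u)$. On zero loci it is $v\mapsto(s(0),v)$, and $\iota^{-1}(U)=\mathbb G_m\times\mathbb A^1$. We compute the
total cofiber of the square with rows $\iota^{-1}(U)\to U$ and $\mathbb A^2\to X$ by \eqref{eq:total}.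

\emph{Rows first.} The map $\iota^{-1}(U)\to U$ is a map over $\mathbb G_m$ from $\mathbb G_m\times\mathbb A^1$ to
$Y\times\mathbb G_m$, and both project to $\mathbb G_m$ by equivalences. So it is an equivalence, with trivial cofiber. The
second row has cofiber $X/\mathbb A^2$, and the pointed map $(X,\iota(0,0))\to X/\mathbb A^2$ is an equivalence by left
properness, because $\mathbb A^2$ is contractible. The total cofiber is $(X,\iota(0,0))$, and $\iota(0,0)=(s(0),0,0)$.

\emph{Columns first.} By Lemma~\ref{lem:purity} and its naturality, the total cofiber is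
\[
\mathrm{cof}\big((\mathbb A^1_v)_+\wedge T\to(Z\times\mathbb A^1_v)_+\wedge T\big)
\simeq\mathrm{cof}\big(S^0\wedge T\xrightarrow{\,s(0)\,}Z_+\wedge T\big)\simeq(Z,s(0))\wedge T.\qedhere
\]
\end{proof}

\subsection{The hypersurface $wg=h$}

The second construction is that of Section~\ref{sec:idea}: it replaces the divisor $\{g=0\}$ by the product of a line with the
smaller locus $C=\{g=h=0\}$. If $C$ is contractible, it contributes no more than a base point.

\begin{lemma}\label{lem:Gm}
Let $(Y,g)$ be a pair with $Y$ contractible, $Z=g^{-1}(0)$, let $h:Y\to\mathbb A^1$ be a function, and let $C=\{g=h=0\}$. Assume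
that $(g,h):Y\to\mathbb A^2$ is smooth along $C$, that $C$ is contractible, and that $C$ has a $k$-point $c$. Let
\[
W=\{(y,w):w\,g(y)=h(y)\}\subset Y\times\mathbb A^1 .
\]
Then $W$ is smooth, has a $k$-point, and $S^1_s\wedge W\simeq S^1_s\wedge\mathbb G_m\wedge(Z,c)$.
\end{lemma}

\begin{proof}
Over $\{g\ne0\}$ the projection $W\to Y$ is an isomorphism onto $Y\setminus Z$. The locus $\{g=0\}$ in $W$ is
$C\times\mathbb A^1_w$, since $g=0$ forces $h=0$; in particular $(c,0)\in W(k)$. Moreover $W$ is the base change of
$(g,h):Y\to\mathbb A^2$ along $\mathbb A^2\to\mathbb A^2$, $(a,w)\mapsto(a,wa)$. So $(g,w):W\to\mathbb A^2$ is smooth at points over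
$C$, that is, along $\{g=0\}$. Hence $W$ is smooth and $(W,g)$ is a pair. The projection is a map of pairs $(W,g)\to(Y,g)$, given
on zero loci by $C\times\mathbb A^1\to C\hookrightarrow Z$.

Consider the square with rows $W\setminus\{g=0\}\xrightarrow{\cong}Y\setminus Z$ and $W\to Y$. The first row has trivial cofiber,
so the total cofiber is $\mathrm{cof}(W\to Y)$. Taking columns first and using Lemma~\ref{lem:purity},
\[
\mathrm{cof}(W\to Y)\simeq\mathrm{cof}\big((C\times\mathbb A^1)_+\wedge T\to Z_+\wedge T\big)\simeq
\mathrm{cof}\big(S^0\wedge T\xrightarrow{\,c\,}Z_+\wedge T\big)\simeq(Z,c)\wedge T,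
\]
where the middle step holds because $(c,0):\mathrm{pt}\to C\times\mathbb A^1$ is an equivalence. As $Y$ is contractible,
$\mathrm{cof}(W\to Y)\simeq\mathrm{cof}(W\to\mathrm{pt})\simeq S^1_s\wedge W$ by \eqref{eq:susp}. Finally
$T\simeq S^1_s\wedge\mathbb G_m$.
\end{proof}

\begin{remark}\label{rem:shift}
The choice of $h$ matters. On the hyperbola $g=xy-1$ the function $h=y$ has no zeros, so $C=\emptyset$, and the same computation
gives $S^1_s\wedge W\simeq(\mathbb G_m)_+\wedge T$ instead. The function $y_1=y-1$ vanishes at exactly one point of the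
hyperbola, which is why \eqref{eq:gn} starts with $x(1+y_1)-1$.
\end{remark}

\section{The polynomials $g_n$ and the proof of Theorem~\ref{thm:A}}\label{sec:A}

To apply Lemma~\ref{lem:Gm} repeatedly we need, on the new hypersurface $\{wg=h\}$ in $Y\times\mathbb A^1$, a function whose zero
locus is again contractible. The new coordinate $w$ is such a function whenever $\{h=0\}\subset Y$ is contractible: setting $w=0$
in $wg=h$ leaves $h=0$. This is the reason for the recursion $g_{n+1}=y_{n+1}g_n-y_n$, in which $h=y_n$ is a coordinate.

\begin{lemma}\label{lem:gn}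
Let $n\ge1$. On $\mathbb A^{n+1}_k$ with coordinates $x,y_1,\dots,y_n$ let $C_n=\{g_n=y_n=0\}$.
\begin{enumerate}
\item[(i)] $C_1=\{x=1,\ y_1=0\}$, and $C_n=\{y_{n-1}=y_n=0\}\cong\mathbb A^{n-1}$ for $n\ge2$. So $C_n$ is contractible and has a
$k$-point.
\item[(ii)] The map $(g_n,y_n):\mathbb A^{n+1}\to\mathbb A^2$ is smooth along $C_n$.
\item[(iii)] The function $g_n$ is smooth along $Z_n$; that is, $(\mathbb A^{n+1},g_n)$ is a pair.
\item[(iv)] There is $s_n:\mathbb A^1\to\mathbb A^{n+1}$ with $g_ns_n=\mathrm{id}$.
\end{enumerate}
\end{lemma}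

\begin{proof}
(i) For $y_1=0$ we have $g_1=x-1$. For $n\ge2$, $g_n=y_ng_{n-1}-y_{n-1}$ reduces to $-y_{n-1}$ when $y_n=0$.

(ii) For $n=1$ the Jacobian determinant of $(g_1,y_1)$ in the variables $(x,y_1)$ is $1+y_1$, which equals $1$ on $C_1$. For
$n\ge2$, on $C_n$ we have $\partial g_n/\partial y_{n-1}=y_n\,\partial g_{n-1}/\partial y_{n-1}-1=-1$, so the Jacobian determinant
of $(g_n,y_n)$ in the variables $(y_{n-1},y_n)$ is $-1$.

(iii) For $n=1$, $\partial g_1/\partial x=1+y_1$ is invertible on $Z_1$. Now take a point of $Z_{n+1}$, $n\ge1$. If $g_n\ne0$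
there, then $\partial g_{n+1}/\partial y_{n+1}=g_n\ne0$. If $g_n=0$ there, then $y_n=y_{n+1}g_n=0$, so the point lies over $C_n$.
At this point $dg_{n+1}=y_{n+1}\,dg_n-dy_n$, which is nonzero because $dg_n$ and $dy_n$ are linearly independent by (ii).

(iv) For $n=1$ take $(x,y_1)=(1+t,0)$. For $n\ge2$ take $y_{n-1}=-t$ and all other coordinates $0$; then $g_n=-y_{n-1}=t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Step 1: $S^1_s\wedge Z_n\simeq S^1_s\wedge\mathbb G_m^{\wedge n}$ for $n\ge1$.} The coordinate $x$ identifies $Z_1$ with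
$\mathbb G_m$, since $1+y_1=x^{-1}$ on $Z_1$. By Lemma~\ref{lem:gn}(i)--(iii), Lemma~\ref{lem:Gm} applies to $Y=\mathbb A^{n+1}$,
$g=g_n$, $h=y_n$, $C=C_n$. Writing $y_{n+1}$ for the new coordinate $w$, we have $W=\{y_{n+1}g_n=y_n\}=Z_{n+1}$. Hence
$S^1_s\wedge Z_{n+1}\simeq\mathbb G_m\wedge(S^1_s\wedge Z_n)$. Now induct on $n$; base points do not matter, because
$S^1_s\wedge Z_n$ does not depend on them.

\emph{Step 2: $X_{m+1,n}\simeq T\wedge X_{m,n}$ for $m\ge0$, where $X_{0,n}=Z_n$.} Let
\[
f_m=g_n-\sum_{l=1}^mu_lv_l\quad\text{on }\mathbb A^{n+1+2m},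
\]
so that $f_m^{-1}(0)=X_{m,n}$ and $X_{m+1,n}=\{u_{m+1}v_{m+1}=f_m\}$. Consider a zero of $f_m$. If some $u_l$ or $v_l$ is nonzero
there, then $\partial f_m/\partial v_l=-u_l$ or $\partial f_m/\partial u_l=-v_l$ is nonzero. If all $u_l,v_l$ vanish there, then
$g_n=0$, and $df_m=dg_n\ne0$ by Lemma~\ref{lem:gn}(iii). So $(\mathbb A^{n+1+2m},f_m)$ is a pair, and $t\mapsto(s_n(t),0)$ is a
section of $f_m$. By Lemma~\ref{lem:P1}, $X_{m+1,n}$ is smooth and $X_{m+1,n}\simeq T\wedge X_{m,n}$. Here every $X_{m,n}$ is
pointed by $(s_n(0),0)$, so these equivalences can be composed.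

\emph{Step 3: conclusion.} By Steps 2 and 1,
\[
X_{1,n}\simeq T\wedge Z_n\simeq\mathbb G_m\wedge S^1_s\wedge Z_n\simeq S^1_s\wedge\mathbb G_m^{\wedge(n+1)},\qquad
X_{m,n}\simeq T^{\wedge(m-1)}\wedge X_{1,n}\simeq S^m_s\wedge\mathbb G_m^{\wedge(m+n)} .
\]
For $j>i\ge1$ take $m=i$ and $n=j-i$.
\end{proof}

\begin{remark}\label{rem:classical}
For $n=1$ put $y=1+y_1$. Then $X_{m,1}$ is the quadric $xy-\sum u_lv_l=1$. Its projection to
$(x,u_1,\dots,u_m)\in\mathbb A^{m+1}\setminus0$ is a Zariski-locally trivial $\mathbb A^m$-bundle: where one of $x,u_1,\dots,u_m$ is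
invertible, solve for the matching variable among $y,v_1,\dots,v_m$. So (F4) and Theorem~\ref{thm:A} give
$\mathbb A^{m+1}\setminus0\simeq S^m_s\wedge\mathbb G_m^{\wedge(m+1)}$. The schemes $X_{m,n}$ with $n\ge2$ realize the pairs
$(i,j)$ with $1\le i<j-1$, which Conjecture~\ref{conj} excludes.
\end{remark}

\section{The diagonal $i=j$}\label{sec:diagonal}

For Theorem~\ref{thm:B} we also need models of $S^m_s\wedge\mathbb G_m^{\wedge m}$, $m\ge1$. These are quadrics, and they were
already known \cite{ADFclutching}; Lemma~\ref{lem:P1} yields them quickly from the case $m=1$. In this section let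
\[
f_m=x(1-x)-\sum_{l=1}^mu_lv_l\quad\text{on }\mathbb A^{2m+1},\qquad Q_{2m}=f_m^{-1}(0).
\]

\begin{lemma}\label{lem:quadric}
For $m\ge1$, $Q_{2m}$ is smooth over $k$, and $Q_{2m}\simeq T^{\wedge m}\simeq S^m_s\wedge\mathbb G_m^{\wedge m}$ as pointed spaces,
where $Q_{2m}$ is pointed by $x=0$, $v_1=-1$, all other coordinates $0$.
\end{lemma}

\begin{proof}
\emph{$(\mathbb A^{2m+1},f_m)$ is a pair.} At a zero of $f_m$ where some $u_l$ or $v_l$ is nonzero, $df_m\ne0$ as before. At a zero
where all of them vanish, $x(1-x)=0$, so $(\partial f_m/\partial x)^2=(1-2x)^2=1-4x(1-x)=1$. In particular $Q_{2m}$ is smooth.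

\emph{Induction step.} For $m\ge1$ the function $f_m$ has the section $x=0$, $u_1=t$, $v_1=-1$, other coordinates $0$, whose
value at $t=0$ is the base point. Since $Q_{2m+2}=\{u_{m+1}v_{m+1}=f_m\}$, Lemma~\ref{lem:P1} gives $Q_{2m+2}\simeq T\wedge Q_{2m}$
with the stated base points.

\emph{The case $m=1$.} Lemma~\ref{lem:P1} does not apply to $f_0=x(1-x)$. A section would be a polynomial $p$ with
$p(t)(1-p(t))=t$, and over a residue field of $k$ the left side has even degree or is constant. So we treat
$Q_2=\{uv=x(1-x)\}$ directly. Consider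
\[
Q_2\to\mathbb P^1,\qquad(u,v,x)\mapsto[x:u]=[v:1-x].
\]
The two formulas agree where both make sense, as $x(1-x)=uv$, and at each point one of them does, as $x$ and $1-x$ have no common
zero. Over the chart with coordinate $\lambda=x/u=v/(1-x)$ we have $x=\lambda u$ and $v=\lambda(1-x)$, so the preimage is a copy of
$\mathbb A^2$, parametrized by $(\lambda,u)\mapsto(u,v,x)=(u,\lambda(1-\lambda u),\lambda u)$. Over the chart with coordinate
$\mu=u/x=(1-x)/v$ we have $u=\mu x$ and $1-x=\mu v$, and the preimage is parametrized by
$(\mu,v)\mapsto(u,v,x)=(\mu(1-\mu v),v,1-\mu v)$. So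
$Q_2\to\mathbb P^1$ is a Zariski-locally trivial $\mathbb A^1$-bundle and by (F4) an equivalence. It sends the base point
$(u,v,x)=(0,-1,0)$ to $[-1:1]$, which lies in $\mathbb P^1\setminus[0:1]\cong\mathbb A^1$. As this complement is contractible, we have
pointed equivalences
\[
Q_2\simeq\mathbb P^1\simeq\mathbb P^1/(\mathbb P^1\setminus[0:1])\cong\mathbb A^1/(\mathbb A^1\setminus0)=T,
\]
the second by left properness and the isomorphism by (F3).
\end{proof}

\section{The case $i=0$ and the proof of Theorem~\ref{thm:B}}\label{sec:zero}

\begin{theorem}\label{thm:zero}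
Let $k$ be a base ring and $j\ge2$. Then $\mathbb G_m^{\wedge j}$ is not isomorphic in the (unpointed) $\mathbb A^1$-homotopy category
to a smooth $k$-scheme.
\end{theorem}

The space $F=\mathbb G_m^{\wedge j}$ is a sheaf of sets: no simplicial direction enters. Over a field it is $\mathbb A^1$-invariant,
so homotopy classes of maps into it are sheaf maps. A smooth scheme $X$ equivalent to $F$ need not be $\mathbb A^1$-invariant, so we
cannot conclude at once that $X\cong F$ as sheaves. Instead we lift the equivalence $X\to F$ to $\mathbb G_m^j$, obtain a section of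
the quotient map $q:\mathbb G_m^j\to F$, and show that such a section would make $q$ an isomorphism.

\subsection{Reduction to fields}

Over a non-reduced ring $\mathbb G_m$ is not $\mathbb A^1$-invariant: if $\varepsilon\ne0=\varepsilon^2$, then $1+\varepsilon t$ is a
non-constant unit. So we first pass to a residue field.

\begin{lemma}\label{lem:field}
Let $\kappa$ be the residue field of $k$ at a maximal ideal. If $\mathbb G_m^{\wedge j}$ over $k$ is isomorphic in $\mathcal H(k)$ to
a smooth $k$-scheme $X$, then $\mathbb G_m^{\wedge j}$ over $\kappa$ is isomorphic in $\mathcal H(\kappa)$ to $X_\kappa$.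
\end{lemma}

\begin{proof}
The derived base change $\mathcal H(k)\to\mathcal H(\kappa)$ \cite[\S3]{MV} sends a smooth scheme $V$ to $V_\kappa$ and preserves
homotopy colimits. So it suffices to build $\mathbb G_m^{\wedge j}$ by homotopy colimits from a diagram of smooth schemes that is
compatible with base change. For $I\subset\{1,\dots,j\}$ let $\mathbb G_m^I\subset\mathbb G_m^j$ be the subsheaf of tuples whose entries
outside $I$ equal $1$. The fat wedge $\Phi\subset\mathbb G_m^j$, the locus collapsed in the smash product, is the union of the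
$\mathbb G_m^I$ with $I\subsetneq\{1,\dots,j\}$. We have $\mathbb G_m^I\cap\mathbb G_m^J=\mathbb G_m^{I\cap J}$. Hence for every $I$
the colimit of the $\mathbb G_m^J$ over $J\subsetneq I$ is the union $\bigcup_{J\subsetneq I}\mathbb G_m^J\subset\mathbb G_m^I$: each
section of the union of presheaves lies in a smallest $\mathbb G_m^J$, so the claim holds for presheaves, and one then sheafifies. So
the latching maps of the diagram $I\mapsto\mathbb G_m^I$ on the poset of proper subsets are monomorphisms, and the diagram is Reedy
cofibrant. Its colimit, which is $\Phi$ (take $I=\{1,\dots,j\}$ above), is therefore its homotopy colimit. Hence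
\[
\mathbb G_m^{\wedge j}=\mathbb G_m^j/\Phi\simeq\mathrm{cof}\big(\mathrm{hocolim}_I\,\mathbb G_m^I\to\mathbb G_m^j\big),
\]
and base change sends the right side to the same expression over $\kappa$.
\end{proof}

From now on $k=\kappa$ is a field and $F=\mathbb G_m^{\wedge j}=\mathbb G_m^j/\Phi$, with quotient map $q:\mathbb G_m^j\to F$, an
epimorphism of sheaves. Connected schemes are understood to be nonempty, and connected smooth $\kappa$-schemes are integral.

\subsection{The sections of $F$}

For connected $V$ let $\mathbb G_m(V)^{\wedge j}$ be the set $\mathbb G_m(V)^j$ with all tuples having some entry $1$ identified to a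
single point $*$. So an element other than $*$ is an honest tuple with all entries $\ne1$.

\begin{lemma}\label{lem:sections}
For $V$ smooth and connected over the field $\kappa$, $F(V)=\mathbb G_m(V)^{\wedge j}$, and $q$ is the quotient map
$\mathbb G_m(V)^j\to\mathbb G_m(V)^{\wedge j}$ on sections over $V$.
\end{lemma}

\begin{proof}
For a smooth $V$ with connected components $V_a$ let $P(V)=\prod_a\mathbb G_m(V_a)^{\wedge j}$. This is a presheaf: a morphism
$V'\to V$ maps each component of $V'$ to one component of $V$. On a connected $V$, a tuple lies in $\Phi(V)$ if and only if one entry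
is $1$, because a unit on the integral scheme $V$ that becomes $1$ on some nonempty \'etale $V$-scheme equals $1$. So the presheaf
quotient of $\mathbb G_m^j$ by $\Phi$ maps to $P$, by a map bijective on connected $V$. Each Nisnevich stalk is a filtered colimit
over connected neighborhoods, so this map is bijective on stalks. Since $F$ is the sheaf associated with the presheaf quotient, it
suffices to show that $P$ is a sheaf. By \cite[Prop.~3.1.4]{MV} this means that $P$ takes elementary distinguished squares to
cartesian squares, $P(\emptyset)=*$ being clear.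

Let $U\subset V$, $p:V'\to V$ and $U'=p^{-1}(U)$ be as in (F3). Working over one component at a time, we may assume $V$ connected,
hence integral. If $U=\emptyset$, then $p$ is an isomorphism and there is nothing to show. So let $U\ne\emptyset$; it is dense in $V$
and connected. Each component $V'_b$ of $V'$ is integral and dominates $V$, because $p$ is open. So $U'_b=U'\cap V'_b$ is nonempty,
open and dense in $V'_b$, connected, and it dominates $U$.

Restriction of units along dominant maps of integral schemes is injective. In particular units $\ne1$ stay $\ne1$. Hence the four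
restriction maps
\[
P(V)\to P(U),\qquad P(V)\to P(V'_b),\qquad P(V'_b)\to P(U'_b),\qquad P(U)\to P(U'_b)
\]
send elements $\ne*$ to elements $\ne*$, and $P(V)\to P(U)$ is injective. So $P(V)\to P(U)\times_{P(U')}P(V')$ is injective.

For surjectivity, let $a\in P(U)$ and $(b_b)_b\in P(V')$ agree on $U'$. If $a=*$, then $b_b|_{U'_b}=*$, so $b_b=*$ for all $b$, and
$*\in P(V)$ restricts to the given data. Otherwise $a=(a_1,\dots,a_j)$ with all $a_l\ne1$. Then $b_b|_{U'_b}=a|_{U'_b}\ne*$, so each
$b_b$ is an honest tuple with entries $\ne1$, agreeing entrywise with $a$ on $U'_b$. As $\mathbb G_m$ is a sheaf, the entries glue to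
units on $V$, which are $\ne1$ because their restrictions to $U$ are. So $P$ is a sheaf and $F=P$.
\end{proof}

\subsection{Rigidity}

Write $\mathrm{Hom}_{Shv}$ for morphisms of Nisnevich sheaves of sets on $Sm/\kappa$, regarded as discrete simplicial sheaves.

\begin{lemma}\label{lem:rigid}
Let $G$ be one of the sheaves $F$, $\mathbb G_m^j$ and the constant sheaf $\{0,1\}$ over the field $\kappa$. For every sheaf of sets
$A$, $\mathrm{Hom}_{\mathcal H(\kappa)}(A,G)=\mathrm{Hom}_{Shv}(A,G)$.
\end{lemma}

\begin{proof}
$G$ is $\mathbb A^1$-invariant: if $V$ is smooth and connected, then $V\times\mathbb A^1$ is connected, and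
$\mathbb G_m(V\times\mathbb A^1)=\mathbb G_m(V)$ because $V$ is reduced. For $F$ use Lemma~\ref{lem:sections}. A map from a simplicial
sheaf $K$ to the discrete $G$ is a map of sheaves $\pi_0(K)\to G$, and simplicial weak equivalences induce isomorphisms on the sheaf
$\pi_0$. So $G$ is simplicially fibrant, and simplicial homotopies of maps into $G$ are constant. Hence simplicial homotopy classes
of maps $A\to G$ are sheaf maps. As $G\to G^{\mathbb A^1}$ is an isomorphism, $G$ is $\mathbb A^1$-local, so these are also the maps in
$\mathcal H(\kappa)$.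
\end{proof}

\subsection{The contradiction}

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
By Lemma~\ref{lem:field} we may assume that the base is a field $\kappa$. Suppose that $\varphi:X\to F$ is an isomorphism in
$\mathcal H(\kappa)$ with $X$ a smooth scheme, and let $\psi$ be its inverse.

\emph{$X$ is nonempty and connected.} Since $q$ is an epimorphism, $\mathrm{Hom}_{Shv}(F,\{0,1\})$ embeds in
$\mathrm{Hom}_{Shv}(\mathbb G_m^j,\{0,1\})$, which has two elements because $\mathbb G_m^j$ is connected. It contains the two constant
maps, so it has exactly two elements. By Lemma~\ref{lem:rigid} so does $\mathrm{Hom}_{Shv}(X,\{0,1\})$. A smooth scheme with $r$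
components has $2^r$ maps to $\{0,1\}$, so $r=1$.

\emph{The map $q$ has a section.} By Lemma~\ref{lem:rigid}, $\varphi\in F(X)$. As $X$ is connected, Lemma~\ref{lem:sections} gives
$\varphi=q\tilde\varphi$ for some $\tilde\varphi\in\mathbb G_m(X)^j$. Put $\sigma=\tilde\varphi\psi:F\to\mathbb G_m^j$, a priori a
morphism in $\mathcal H(\kappa)$. By Lemma~\ref{lem:rigid} it is a morphism of sheaves, and the relation $q\sigma=\varphi\psi=\mathrm{id}_F$
holds for sheaves.

\emph{Then $q$ is a monomorphism.} Let $V=\mathbb G_m^j$ with coordinates $x_1,\dots,x_j$, all $\ne1$, and let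
$a=\sigma q(\mathrm{id}_V)\in\mathbb G_m(V)^j$. Then
\[
q(a)=q\sigma q(\mathrm{id}_V)=q(\mathrm{id}_V)=q(x_1,\dots,x_j).
\]
This is not the base point of $F(V)=\mathbb G_m(V)^{\wedge j}$, so it has only one preimage in $\mathbb G_m(V)^j$, and
$a=(x_1,\dots,x_j)$. By the Yoneda lemma $\sigma q=\mathrm{id}$, so $q$ is a monomorphism.

\emph{But it is not.} As $j\ge2$, the distinct sections $(1,1,\dots,1)$ and $(1,t,1,\dots,1)$ of $\mathbb G_m^j$ over
$\mathbb G_m=\operatorname{Spec}\kappa[t^{\pm1}]$ both map to $*$. This is a contradiction.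
\end{proof}

The hypothesis $j\ge2$ enters only in the last step. For $j=1$ the fat wedge is the base point, $q$ is an isomorphism, and
$\mathbb G_m$ is of course a smooth scheme.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Existence.} The pairs $(0,0)$ and $(0,1)$ are realized by $\operatorname{Spec}k\sqcup\operatorname{Spec}k$ and $\mathbb G_m$,
the pairs with $i=j\ge1$ by the quadrics of Lemma~\ref{lem:quadric}, and the pairs with $j>i\ge1$ by Theorem~\ref{thm:A}.

\emph{Non-existence.} The remaining pairs are those with $i>j$, excluded by the known result \eqref{eq:known}, and those with $i=0$,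
$j\ge2$, excluded by Theorem~\ref{thm:zero}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADF}
Aravind Asok, Brent Doran and Jean Fasel,
\emph{Smooth models of motivic spheres},
arXiv:1408.0413 (2014).

\bibitem{ADFclutching}
Asok, Doran and Fasel,
\emph{Smooth models of motivic spheres and the clutching construction}.

\bibitem{EGA}
EGA IV.

\bibitem{MV}
Morel and Voevodsky,
\emph{$\mathbb A^1$-homotopy theory of schemes},
Publ. IH\'ES 90.

\end{thebibliography}

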